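# Successive minimum spanning trees: the giant thresholds are asymptotically spaced by 2

## 1. Ten edges on four vertices

Take the vertices $1,2,3,4$ and let edges arrive one at a time, repetitions allowed. We keep a row of forests $F_1,F_2,F_3,\dots$ on these vertices, all empty at the start. Each arriving edge is put into the first forest of the row in which it closes no cycle; a second copy of an edge that is already present closes a cycle of length two. Here is one run.

| arrival | edge | rejected by | accepted by |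
|---|---|---|---|
| 1 | 12 | none | $F_1$ |
| 2 | 34 | none | $F_1$ |
| 3 | 12 | $F_1$ | $F_2$ |
| 4 | 13 | none | $F_1$ |
| 5 | 24 | $F_1$ | $F_2$ |
| 6 | 14 | $F_1,F_2$ | $F_3$ |
| 7 | 23 | $F_1$ | $F_2$ |
| 8 | 12 | $F_1,F_2$ | $F_3$ |
| 9 | 24 | $F_1,F_2,F_3$ | $F_4$ |
| 10 | 34 | $F_1,F_2$ | $F_3$ |

After arrival 4 the forest $F_1=\{12,34,13\}$ is a spanning tree and rejects everything from then on. After arrival 7 the same holds for $F_2=\{12,24,23\}$, and after arrival 10 for $F_3=\{14,12,34\}$.

Stop the run after arrival 6 and look at components. In $F_1$ there is one, $\{1,2,3,4\}$. In $F_2$ they are $\{1,2,4\},\{3\}$. In $F_3$ they are $\{1,4\},\{2\},\{3\}$. In $F_4$ all vertices are isolated. Each partition refines the one before it, and this is general: an edge reaches $F_{j+1}$ only because $F_j$ rejected it, which means that its two ends were already joined in $F_j$. So every component of $F_{j+1}$ lies inside a component of $F_j$, and an edge is offered to $F_{k+1}$ exactly when its ends are joined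 in $F_k$ (then they are joined in $F_1,\dots,F_{k-1}$ as well).

One more feature: each completed forest has exactly $3=n-1$ edges. Counting edges is therefore a clock for the row of forests. Let $n$ be large and let each of the $\binom n2$ pairs receive edges at rate $1/n$. Then about $n/2$ edges arrive per unit of time, while a forest absorbs $n-1$ edges in total, so on average one more forest is completed every two units of time. Long before $F_k$ is a tree it acquires a component of size proportional to $n$. Is the time between the births of these giant components, from one forest to the next, also asymptotically $2$?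

## 2. The random model and the thresholds $\sigma_k$

**Definition 1 (the model).** Let $n\ge2$. For each pair of distinct vertices $\{u,v\}$ of $[n]=\{1,\dots,n\}$ there is an independent Poisson process of rate $1$ on $[0,\infty)$. Each point $w$ is an edge $uv$ of weight $w$, which arrives at time $t=nw$. Thus in the time $t$ each pair receives edges at rate $1/n$. Edges are processed in order of arrival, and each is added to the first forest $F_k(t)$ (smallest $k$) in which it does not create a cycle. All forests are initially empty.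

Eventually $F_k(t)$ equals $T_k$, the minimum spanning tree of the graph that remains after the edges of $T_1,\dots,T_{k-1}$ are deleted. (One may equivalently take $K_n$ with i.i.d. $U(0,1)$ or $\mathrm{Exp}(1)$ weights; the limit functions below are the same. We use the Poisson model.) Write $C_1(\cdot)$ and $C_2(\cdot)$ for the sizes of a largest and a second largest component.

The following facts are given with the problem, which is taken from Janson and Sorkin, "Successive minimum spanning trees", arXiv:1906.01533 (2019). For every fixed $k\ge1$ there is a continuous increasing $\rho_k:[0,\infty)\to[0,1]$ with $C_1(F_k(t))/n\to\rho_k(t)$ in probability, uniformly in $t\ge0$. There is a threshold $\sigma_k>0$ such that $\rho_k=0$ on $[0,\sigma_k]$ and $\rho_k>0$ on $(\sigma_k,\infty)$, and $\rho_k$ is strictly increasing on $[\sigma_k,\infty)$. For $k\ge2$, $\rho_k\le\rho_{k-1}$, strictly for $t>\sigma_{k-1}$. Finally $\sigma_1=1$ and $\sigma_k\ge\sigma_{k-1}+1$ for $k\ge 2$.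

The question is to prove or disprove that $\sigma_k-\sigma_{k-1}\to2$ as $k\to\infty$. The statement is true.

**Theorem A.** There is a finite constant $e_*<0$ such that $\sigma_k-2k\to e_*$. In particular $\sigma_k-\sigma_{k-1}\to2$.

A companion result, Theorem B, describes the limiting shape of $\rho_k$ near $t=2k$. It needs an operator defined below and is stated in Section 10.

## 3. The first forest, and how far edge counting goes

For $k=1$ the components of $F_1(t)$ are those of the graph of all edges arrived by time $t$, in which each pair is joined with probability $1-e^{-t/n}$. The classical Erdős–Rényi theorem gives $C_1/n\to\rho_1(t)$ and $C_2/n\to0$ in probability, where $\rho_1(t)$ is the largest root of $\rho=1-e^{-t\rho}$. For $t\le1$ this root is $0$; for $t>1$ it is positive, and $t=-\log(1-\rho)/\rho=1+\frac\rho2+\frac{\rho^2}3+\cdots$ shows that $\rho_1$ is the inverse of an increasing function from $(0,1)$ onto $(1,\infty)$.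

Let us test the edge count by hand. At time $s$ an arriving edge is rejected by $F_1$ essentially when both ends lie in the giant, which has probability about $\rho_1(s)^2$. Since $n/2$ edges arrive per unit time and $F_1$ accepts $n-1$ in all, we expect $\frac12\int_0^\infty(1-\rho_1^2)\,dt=1$. This is correct. Since $1-\rho_1=e^{-t\rho_1}$, integration by parts and $t\rho_1=-\log(1-\rho_1)$ give
$$\int_0^\infty(1-\rho_1^2)\,dt=1+\Big[t(1-\rho_1^2)\Big]_{t=1}^{\infty}+\int_0^12t\rho\,d\rho=1-1-2\int_0^1\log(1-\rho)\,d\rho=2.\tag{1}$$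

For general $k$ the forest $F_k$ is offered edges at rate about $\frac n2\rho_{k-1}^2$ and rejects them at rate about $\frac n2\rho_k^2$. So we expect $\int(\rho_{k-1}^2-\rho_k^2)=2$ and, summing,
$$\int_0^\infty(1-\rho_k(t)^2)\,dt=2k.\tag{2}$$
This will be proved (Section 10). The integrand is $1$ on $[0,\sigma_k]$, so (2) already yields $\sigma_k\le2k$.

The sensible first attempt is to read off the theorem from (2): the profile $\rho_k$ is located at $2k$, so its left edge should advance by $2$ per step. The attempt stops here, because (2) fixes one number attached to the profile and says nothing about its shape. The step function with jump at $2k$ satisfies (2) and has threshold $2k$; the profile with $\rho(t)^2=\min(t/(4k),1)$ also satisfies (2), since $\int_0^{4k}(1-\frac t{4k})\,dt=2k$, and has threshold $0$. If the profiles kept widening, or changed shape from one $k$ to the next, the left edge could do something other than follow the location.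

The way past this point has three parts. First, $\rho_{k}$ is obtained from $\rho_{k-1}$ by a fixed operator $M$ that preserves order, commutes with translations, and lowers $\int F^2$ by exactly $2$ on every profile. An order-preserving map that changes an integral by a fixed amount is an $L^1$-contraction, here in the variable $F^2$. Second, a count of edges weighted by arrival time bounds the average width of the profiles, which gives enough compactness to produce a fixed shape travelling at speed $2$. Third, comparison with this travelling shape forces the whole sequence to converge to it, including the left edge.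

## 4. Which edges are offered to $F_{k+1}$

Let $G_{k+1}(t)$ be the multigraph of edges offered to $F_{k+1}$ by time $t$. Its components are those of $F_{k+1}(t)$, since Kruskal's rule rejects only edges inside a component. Write $u\sim_sv$ if $u,v$ are in the same component of $F_k(s)$. By Section 1, an edge $uv$ arriving at time $s$ is offered to $F_{k+1}$ if and only if $u\sim_{s-}v$. The next lemma says that, given the evolution of $F_1,\dots,F_k$, the offered edges form a random graph with independent edges.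

**Lemma 2.** The process can be constructed so that $(F_1,\dots,F_k)$ is a function of a random object $N$, and conditionally on $N$ the multiplicities of the pairs $uv$ in $G_{k+1}(t)$ are independent Poisson variables with means
$$\lambda_{uv}=\frac1n\int_0^t\mathbf 1[u\sim_sv]\,ds.\tag{3}$$

*Proof.* Take independent families $N=(N_{uv})$, $N'=(N'_{uv})$ of rate-$1/n$ Poisson processes. Run $F_1,\dots,F_k$ with the points of $N$, discarding those with $u\sim_{s-}v$; every other point is accepted by some $F_j$ with $j\le k$. Put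
$$N''_{uv}(ds)=\mathbf 1[u\not\sim_{s-}v]\,N_{uv}(ds)+\mathbf 1[u\sim_{s-}v]\,N'_{uv}(ds).$$
With respect to the filtration generated by $N,N'$, each $N''_{uv}$ has constant intensity $1/n$, and no two of them jump together. Watanabe's theorem (counting processes with deterministic intensities and no common jumps are independent Poisson processes) shows that the $N''_{uv}$ are independent Poisson processes of rate $1/n$. So we may run the whole algorithm on $N''$. Its points with $u\not\sim_{s-}v$ are the points of $N$ used above; its points with $u\sim_{s-}v$ are rejected by $F_1,\dots,F_k$. Hence the algorithm on $N''$ produces the same $F_1,\dots,F_k$, which are functions of $N$, and $G_{k+1}$ consists of the points of $N'$ with $u\sim_{s-}v$. Since $N'$ is independent of $N$, (3) follows. $\square$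

Now argue heuristically. Say that $u$ has type $x$ if it joins the giant of $F_k$ at time $x$; the fraction of vertices of type at most $x$ is $F(x)=\rho_k(x)$. Two vertices of types $x,y$ are together in the giant during $[x\vee y,t]$, so (3) is about $\frac1n(t-x\vee y)_+$. In a random graph with such a kernel the probability $1-e^{-\Phi(x)}$ that a vertex of type $x$ lies in the giant should satisfy, as for survival of a branching process,
$$\Phi(x)=\int(t-x\vee y)_+\,\big(1-e^{-\Phi(y)}\big)\,dF(y),\qquad \Phi\ge0,\tag{4}$$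
and the giant has density $\int_{y\le t}(1-e^{-\Phi})\,dF$. This density will be called $MF(t)$.

As a test, let all vertices have type $0$, that is, $F=\mathbf 1_{x\ge0}$. Then (4) at $x=0$ reads $\Phi(0)=t(1-e^{-\Phi(0)})$ for $t>0$, and $\vartheta=1-e^{-\Phi(0)}$ satisfies $\vartheta=1-e^{-t\vartheta}$. The largest solution is $\rho_1(t)$, as it should be: $F_1$ is offered every edge.

## 5. The operator $M$ by shooting

**Definition 3 (classes of profiles).** $\mathcal F$ is the set of continuous nondecreasing $F:\mathbb R\to[0,1]$, $F\not\equiv0$, with $F(-\infty)=0$ and $J_F(x):=\int_{-\infty}^xF(y)\,dy<\infty$ for all $x$. $\mathcal P=\{F\in\mathcal F:F(+\infty)=1\}$. $\mathcal F_0$ is the set of right-continuous nondecreasing $F:\mathbb R\to[0,1]$ with $F(-\infty)=0$ and $J_F(x)<\infty$ for all $x$.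

Functions on $[0,\infty)$ such as $\rho_k$ are extended by $0$ to $(-\infty,0)$. For example, $\rho_1\in\mathcal P$, and so is the ramp equal to $0$ for $x<0$, $x/4$ on $[0,4]$ and $1$ for $x>4$. The step $\mathbf 1_{x\ge0}$ is in $\mathcal F_0$ but not in $\mathcal F$. The constant $\frac12$ is in none of the classes, although it is the pointwise limit of the profiles $\min(1,\max(0,\frac12+\frac xj))\in\mathcal P$ as $j\to\infty$: limits of flattening profiles leave $\mathcal P$.

Fix $F\in\mathcal F$ and $J=J_F$. Equation (4) is a boundary value problem: $\Phi=0$ at $t$, slope $0$ at $-\infty$. We solve it by shooting. Prescribe $a=\Phi(-\infty)$, integrate to the right, and let $t$ be the place where the solution hits zero.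

**Step 1: Volterra equations.** The purpose is to have existence, uniqueness and a Gronwall bound at hand. For Borel $u$ bounded on left half-lines put
$$(\mathcal Vu)(x)=\int_{y\le x}(x-y)u(y)\,dF(y)=\int_{-\infty}^x\Big(\int_{y\le s}u\,dF\Big)ds,\tag{5}$$
the equality being Fubini's theorem. Then $\mathcal V1=J$. Since $F$ is continuous, $(\mathcal Vu)'(x)=\int_{y\le x}u\,dF$ is continuous; for $u$ nonnegative and nondecreasing it is at most $u(x)F(x)$. Hence $\mathcal V^m1\le J^m/m!$: if this holds for $m-1$, then $(\mathcal V^m1)'\le(\mathcal V(J^{m-1}/(m-1)!))'\le\frac{J^{m-1}}{(m-1)!}F=(J^m/m!)'$, and both sides vanish at $-\infty$.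

Gronwall's inequality: *if $0\le\delta\le c+\mathcal V\delta$ with $c\ge 0$ nondecreasing and $\delta$ bounded on left half-lines, then $\delta\le ce^J$.* Indeed iteration gives $\delta\le\sum_{j<m}\mathcal V^jc+\mathcal V^m\delta$, where $\mathcal V^jc(x)\le c(x)J(x)^j/j!$ and $\mathcal V^m\delta(x)\le\sup_{y\le x}\delta(y)\,J(x)^m/m!\to0$.

Consequently an equation $u=a-\mathcal V(g(\cdot,u))$, with $g$ Borel, $1$-Lipschitz in $u$ and $g(\cdot,0)=0$, has exactly one solution among functions bounded on left half-lines. Picard iterates from the constant $a$ have differences at most $|a|J^{m}/m!$, so they converge locally uniformly to a solution; the difference $\delta$ of two solutions has $|\delta|\le\mathcal V|\delta|$, so $\delta=0$. Also $|u|\le|a|+\mathcal V|u|$ gives $|u|\le|a|e^J$. The same holds on a half-line $(-\infty,t]$. Throughout, "locally uniformly" means uniformly on each $(-\infty,x]$.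

**Step 2: the shooting family.** Let $f(\varphi)=1-e^{-\varphi}$ for $\varphi\ge0$ and $f(\varphi)=\varphi$ for $\varphi<0$. This $f$ is $C^1$, $0\le f'\le1$, and $f'$ is $1$-Lipschitz. For $a\in\mathbb R$ let $\Phi_a$ be the solution of
$$\Phi_a=a-\mathcal Vf(\Phi_a),\qquad\text{so}\qquad \Phi_a'(x)=-\int_{y\le x}f(\Phi_a)\,dF.\tag{6}$$
Then $\Phi_a'$ is continuous, $\Phi_a(-\infty)=a$, $\Phi_a'(-\infty)=0$, and $|\Phi_a|\le|a|e^J$.

**Step 3: differentiability in $a$.** We want $\Phi_a(x)$ to be jointly $C^1$, in order to apply the implicit function theorem to its zero. Let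
$$\Psi_a=1-\mathcal V\big(f'(\Phi_a)\Psi_a\big),\qquad|\Psi_a|\le e^J.\tag{7}$$
For $\varepsilon\ne0$ the quotient $\Delta=(\Phi_{a+\varepsilon}-\Phi_a)/\varepsilon$ satisfies $\Delta=1-\mathcal V(c_\varepsilon\Delta)$ with $c_\varepsilon=\int_0^1f'(\Phi_a+s\varepsilon\Delta)\,ds\in[0,1]$. So $|\Delta|\le e^J$ and $|c_\varepsilon-f'(\Phi_a)|\le|\varepsilon|e^J$. From
$$\Delta-\Psi_a=-\mathcal V\big(f'(\Phi_a)(\Delta-\Psi_a)\big)-\mathcal V\big((c_\varepsilon-f'(\Phi_a))\Delta\big),$$
where the last term is at most $|\varepsilon|Je^{2J}$, Gronwall gives $|\Delta-\Psi_a|\le|\varepsilon|Je^{3J}$, so $\Delta\to\Psi_a$ locally uniformly. In the same way, $|f'(\Phi_a)-f'(\Phi_{a'})|\le|a-a'|e^J$ and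
$$\Psi_a-\Psi_{a'}=-\mathcal V\big(f'(\Phi_a)(\Psi_a-\Psi_{a'})\big)-\mathcal V\big((f'(\Phi_a)-f'(\Phi_{a'}))\Psi_{a'}\big)$$
give $|\Psi_a-\Psi_{a'}|\le|a-a'|Je^{3J}$. Hence $\Phi_a(x)$ is jointly $C^1$ with $\partial_a\Phi_a=\Psi_a$, and differentiating (6) under the integral, $\partial_a\Phi_a'(x)=-\int_{y\le x}f'(\Phi_a)\Psi_a\,dF=\Psi_a'(x)$.

Put $h=h_F:=\Psi_0$. As $\Phi_0=0$ and $f'(0)=1$, we have $h=1-\mathcal Vh$.

**Step 4: first zeros.** Let $a>0$. As long as $\Phi_a\ge0$, (6) shows that $\Phi_a'\le0$ and that $\Phi_a'$ is nonincreasing, so $\Phi_a$ is nonincreasing and concave. It has a zero: otherwise $\Phi_a>0$ everywhere, and choosing $x_1$ with $F(x_1)>0$ we get $\Phi_a'\le-\int_{y\le x_1}f(\Phi_a)\,dF<0$ on $[x_1,\infty)$, which forces $\Phi_a\to-\infty$. Let $t(a)$ be the first zero and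
$$r(a):=-\Phi_a'(t(a))=\int_{y\le t(a)}f(\Phi_a)\,dF.$$
Then $r(a)>0$, since by concavity $r(a)=0$ would make $\Phi_a$ constant on $(-\infty,t(a)]$. In the same way $h$ has a first zero, called $\sigma_F$; $h$ is nonincreasing on $(-\infty,\sigma_F]$, and $h'(\sigma_F)<0$.

For instance, for the ramp $F(x)=x/4$ on $[0,4]$ the equation $h=1-\mathcal Vh$ gives $h=1$ for $x\le 0$ and $h''=-h/4$ on $[0,4]$ with $h(0)=1$, $h'(0)=0$, so $h=\cos(x/2)$ there and $\sigma_F=\pi<4$. For the step $\mathbf 1_{x\ge0}$ the same recipe would give $h(x)=1-x_+$ with zero at $1=\sigma_1$.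

For small $\varepsilon>0$ we have $\Phi_a\ge\Phi_a(t(a)-\varepsilon)>0$ on $(-\infty,t(a)-\varepsilon]$ and $\Phi_a(t(a)+\varepsilon)<0$. By locally uniform continuity in $a$, the first zero of $\Phi_{a'}$ lies within $\varepsilon$ of $t(a)$ when $a'$ is near $a$. So $t(\cdot)$ is the branch given by the implicit function theorem; it is $C^1$ and
$$t'(a)=\frac{\Psi_a(t(a))}{r(a)}.\tag{8}$$

**Step 5: $\Psi_a>0$ up to $t(a)$.** This will show that $t(\cdot)$ is increasing. Write $\Phi=\Phi_a$, $\Psi=\Psi_a$, $t=t(a)$, $r=r(a)$, and $q=e^{-\Phi}$ on $(-\infty,t]$, so $f(\Phi)=1-q$ and $f'(\Phi)=q$ there. Consider the Wronskian $\omega=\Psi\Phi'-\Phi\Psi'$. We have $\omega(-\infty)=0$, and on $(-\infty,t]$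
$$d\omega=\Psi\,d\Phi'-\Phi\,d\Psi'=-\Psi(1-q-\Phi q)\,dF,$$
where $1-q-\Phi q=1-e^{-\Phi}(1+\Phi)>0$ if $\Phi>0$. Suppose $\Psi$ has a first zero $x_1\le t$. On $(-\infty,x_1]$ the derivative $\Psi'=-\int_{y\le\cdot}q\Psi\,dF$ is nonpositive and nonincreasing, so $\Psi$ is concave there and falls from $1$ to $0$; hence $\Psi'(x_1)<0$ and $F(x_1)>0$. Then $\omega(x_1)=-\Phi(x_1)\Psi'(x_1)\ge0$. On the other hand $\omega(x_1)=-\int_{y\le x_1}\Psi(1-q-\Phi q)\,dF<0$, because the integrand is positive on $(-\infty,x_1)$, $F(x_1)>0$, and $F$ has no atoms. This is a contradiction. So $\Psi>0$ on $(-\infty,t]$, hence also $\Psi'\le0$ there, and evaluating $\omega(t)=-r\Psi(t)$ gives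
$$r\,\Psi(t)=\int_{y\le t}\Psi\,(1-q-\Phi q)\,dF>0.\tag{9}$$
By (8), $t'(a)>0$.

**Step 6: the range of $t(\cdot)$ and the definition of $M$.** As $a\downarrow0$, $\Phi_a/a\to h$ locally uniformly by Step 3. For small $\varepsilon>0$, $h\ge h(\sigma_F-\varepsilon)>0$ on $(-\infty,\sigma_F-\varepsilon]$ and $h(\sigma_F+\varepsilon)<0$, so $t(a)\to\sigma_F$. Also $r(a)\le\int_{y\le t(a)}\Phi_a\,dF\le a\to0$. Since $f\le1$ on $[0,\infty)$, $\Phi_a\ge a-J$ on $(-\infty,t(a)]$; at $t(a)$ this says $J(t(a))\ge a$, so $t(a)\to\infty$ as $a\to\infty$. Thus $t:(0,\infty)\to(\sigma_F,\infty)$ is an increasing $C^1$ bijection.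

**Definition 4.** For $F\in\mathcal F$ put $MF(t)=0$ for $t\le\sigma_F$, and $MF(t(a))=r(a)$ for $a>0$.

**Lemma 5 (fixed-point form).** Let $F\in\mathcal F$. For $t\le\sigma_F$ only $\Phi=0$ solves (4). For $t>\sigma_F$ there is exactly one nonzero solution; it is positive on $(-\infty,t)$, and equals $\Phi_a$ on $(-\infty,t]$ with $t=t(a)$. With $\Phi_t$ the maximal solution,
$$MF(t)=\int_{y\le t}(1-e^{-\Phi_t})\,dF.\tag{10}$$
In particular $MF\le F$, and $MF(t)$ depends only on $F|_{(-\infty,t]}$.

*Proof.* For $x\le t$ we have $(t-x\vee y)_+=\int_x^t\mathbf 1[y\le s]\,ds$. So (4) means that $\Phi=0$ on $[t,\infty)$ and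
$$\Phi(x)=\int_x^tg(s)\,ds\quad(x\le t),\qquad g(s)=\int_{y\le s}(1-e^{-\Phi})\,dF\le F(s).$$
Solutions are therefore nonincreasing and at most $J(t)$. Let $\Phi$ be a nonzero solution and $a=\Phi(-\infty)=\int_{-\infty}^tg>0$. Then $\Phi(x)=a-\int_{-\infty}^xg=a-\mathcal V(1-e^{-\Phi})(x)$ on $(-\infty,t]$, so by uniqueness for Volterra equations $\Phi=\Phi_a$ there. As $\Phi_a(t)=0$, $t\ge t(a)$. If $t>t(a)$, then $\Phi_a<0$ just after $t(a)$, since the slope there is $-r(a)<0$; this contradicts $\Phi\ge0$. So $t=t(a)$. In particular $t>\sigma_F$, and $a$ is determined by $t$. Conversely $\Phi_a$ on $(-\infty,t(a)]$, extended by $0$, satisfies $\Phi_a(x)=\int_x^{t(a)}(-\Phi_a')\,ds$, which is (4) with $t=t(a)$. Formula (10) is the definition of $r(a)$, or $0=0$. $\square$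

## 6. Translations, the Lipschitz bound, and monotonicity

**Lemma 6 (translations).** $M(F(\cdot-c))=(MF)(\cdot-c)$ and $\sigma_{F(\cdot-c)}=\sigma_F+c$.

*Proof.* Translating $F$ translates $\mathcal V$, $\Phi_a$ and $h$. $\square$

**Lemma 7 (regularity).** For $F\in\mathcal F$: $MF\in\mathcal F$; it is $0$ exactly on $(-\infty,\sigma_F]$, strictly increasing afterwards, and $2$-Lipschitz.

*Proof.* First we differentiate $r$. With the last integral signed,
$$r(a')-r(a)=\int_{y\le t(a)}\big(f(\Phi_{a'})-f(\Phi_a)\big)\,dF+\int_{t(a)}^{t(a')}f(\Phi_{a'})\,dF.$$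
Between $t(a)$ and $t(a')$ we have $|f(\Phi_{a'})|\le|\Phi_{a'}|=O(|t(a')-t(a)|)=O(|a'-a|)$, since $\Phi_{a'}$ vanishes at $t(a')$ and has locally bounded slope; and $F$ is continuous, so the last integral is $o(|a'-a|)$. Hence $r'(a)=\int_{y\le t}q\Psi\,dF>0$, in the notation of Step 5. From (8) and (9), with $\Phi=-\log q$,
$$\frac{d\,MF}{dt}=\frac{r'}{t'}=\frac{r\,r'}{\Psi(t)}=\frac{r^2\int_{y\le t}q\Psi\,dF}{\int_{y\le t}\Psi\,(1-q+q\log q)\,dF}.\tag{11}$$
Next, $1-q+q\log q\ge\frac12(1-q)^2$ on $(0,1]$, because the difference has derivative $\log q+1-q\le0$ and vanishes at $q=1$. On $(-\infty,t]$ both $\Psi$ and $(1-q)^2$ are nonincreasing. Chebyshev's inequality (integrate $(u(x)-u(y))(v(x)-v(y))\ge0$ against $dF(x)\,dF(y)$, the total mass being $F(t)$) and Cauchy–Schwarz give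
$$\int_{y\le t}\Psi(1-q)^2dF\ge\frac1{F(t)}\int_{y\le t}\Psi\,dF\int_{y\le t}(1-q)^2dF\ge\frac{r^2}{F(t)^2}\int_{y\le t}\Psi\,dF .$$
With $q\le1$ in the numerator, (11) is at most $2F(t)^2\le2$. At $\sigma_F$ the function $MF$ is continuous as $r(a)\to0$ when $a\downarrow0$. So $MF$ is $2$-Lipschitz, $0$ up to $\sigma_F$ and strictly increasing afterwards. Finally $MF\le F$ gives $MF(-\infty)=0$ and $J_{MF}\le J_F<\infty$. $\square$

For $F\in\mathcal F_0$ let $\vartheta_F(t)$ be the supremum of $\int_{y\le t}(1-e^{-\Phi})\,dF$ over solutions $\Phi\ge0$ of (4). By Lemma 5, $\vartheta_F=MF$ if $F\in\mathcal F$. The class $\mathcal F_0$ is needed because Section 9 discretizes time.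

**Lemma 8 (monotonicity).** Let $F,G\in\mathcal F_0$ and $F\le G$ on $(-\infty,t]$. Then $\vartheta_F(t)\le\vartheta_G(t)$. More precisely, every solution of (4) for $F$ is dominated by a solution for $G$. In particular, if $F,G\in\mathcal F$ then $MF(t)\le MG(t)$.

*Proof.* Let $\Phi$ solve (4) for $F$ and $\varphi=1-e^{-\Phi}$. As in Lemma 5, $\Phi=\int_\cdot^tg$ with $0\le g\le1$, so $\varphi$ is Lipschitz and nonincreasing on $(-\infty,t]$. Writing $\varphi(y)=\varphi(s)+\int_y^s(-\varphi')\,dz$ and using Fubini, for $s\le t$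
$$\int_{y\le s}\varphi\,dF=\varphi(s)F(s)+\int_{-\infty}^sF\,(-\varphi')\,dy\le\varphi(s)G(s)+\int_{-\infty}^sG\,(-\varphi')\,dy=\int_{y\le s}\varphi\,dG.\tag{12}$$
Integrating over $s\in[x,t]$ gives $\Phi\le\mathcal N\Phi$, where $\mathcal N\Phi$ is the right side of (4) with $G$ in place of $F$. The map $\mathcal N$ is monotone and its values are at most $J_G(t)$, so $\mathcal N^j\Phi$ increases to a limit $\Phi^*\ge\Phi$, which solves (4) for $G$ by monotone convergence. Finally $\int_{y\le t}(1-e^{-\Phi^*})\,dG\ge\int_{y\le t}\varphi\,dG\ge\int_{y\le t}\varphi\,dF$. $\square$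

**Lemma 9 (strict monotonicity).** If $F\le G$ in $\mathcal F$ and $F(y_0)<G(y_0)$, then $MF(t)<MG(t)$ for all $t>\max(y_0,\sigma_G)$.

*Proof.* Let $\Phi^*$ be the nonzero solution for $G$ and $\varphi^*=1-e^{-\Phi^*}$; so $\varphi^*>0$ on $(-\infty,t)$ and $\varphi^*(t)=0$. The maximal solution for $F$ is dominated by some solution for $G$ (Lemma 8), hence by $\Phi^*$. So $MF(t)\le\int_{y\le t}\varphi^*dF$, while $MG(t)=\int_{y\le t}\varphi^*dG$. By the two equalities in (12),
$$MG(t)-MF(t)\ge\int_{-\infty}^t(G-F)(-\varphi^{*\prime})\,dy .$$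
Here $-\varphi^{*\prime}(y)=e^{-\Phi^*(y)}\int_{z\le y}\varphi^*dG>0$ whenever $y<t$ and $G(y)>0$. This holds near $y_0$, where also $G-F>0$. $\square$

## 7. The edge-count identity and the $L^1$-contraction

Lemma 10 makes the count of Section 3 exact at every time $t$. In the picture of Section 4, the left side of (13) is the density of edges accepted by the new forest up to time $t$. On the right, $MF(t)$ counts the edges of its giant tree, and the last term counts the edges between vertices outside the giant.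

**Lemma 10.** Let $F\in\mathcal F$ and $Q_t(s)=\int_{y\le s}e^{-\Phi_t}\,dF$ with $\Phi_t$ the maximal solution of (4). For all $t\in\mathbb R$,
$$\tfrac12\int_{-\infty}^t\big(F^2-(MF)^2\big)\,ds=MF(t)+\tfrac12\int_{-\infty}^tQ_t(s)^2\,ds.\tag{13}$$

*Proof.* For $t\le\sigma_F$ we have $\Phi_t=0$, $Q_t=F$, $MF=0$ on $(-\infty,t]$, and (13) is trivial. For $t=t(a)$ let $E(a)$ be the right side. By (6), $Q_t=F+\Phi_a'$ on $(-\infty,t]$; we use $Q=F+\Phi_a'$ as definition on all of $\mathbb R$, so
$$E(a)=r(a)+\tfrac12\int_{-\infty}^{t(a)}(F+\Phi_a')^2\,ds .$$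
We differentiate. We have $\partial_aQ=\Psi_a'$ with $|\Psi_a'|\le Fe^J$ and $|\Phi_a'|\le|a|Fe^J$. So for $a$ in a compact set and $s\le x$ we have $|Q|\le CF$, and $|Q\,\partial_aQ|\le CF^2e^{J(x)}$ is an integrable bound; differentiation under the integral is justified. Moreover, since $Q(-\infty)=0$ and $dQ=q\,dF$ on $(-\infty,t]$,
$$\int_{-\infty}^tQ\Psi'\,ds=Q(t)\Psi(t)-\int_{y\le t}\Psi q\,dF .$$
Insert $r'=\int_{y\le t}q\Psi\,dF$ (from the proof of Lemma 7), $\Psi(t)=rt'$ from (8), and $Q(t)=F(t)-r$:
$$E'(a)=r'+\tfrac12Q(t)^2t'+Q(t)\Psi(t)-\int_{y\le t}q\Psi\,dF=t'\Big(\tfrac12(F(t)-r)^2+(F(t)-r)r\Big)=\tfrac12t'\big(F(t)^2-r^2\big).$$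
As $a\downarrow0$: $r\to0$, $t(a)\to\sigma_F$, $0\le Q\le F$ and $Q\to F$, so $E(a)\to\frac12\int_{-\infty}^{\sigma_F}F^2$. Integrating $E'$ from $0$ to $a$ and substituting $s=t(a)$ gives (13). $\square$

One can check (13) by hand for the step $F=\mathbf 1_{x\ge0}$ with $\rho_1$ in the role of $MF$; this is a test and not part of the proof. For $t>1$ and $\rho=\rho_1(t)$ we have $Q_t=1-\rho$ on $[0,t]$, so the right side is $\rho+\frac12t(1-\rho)^2$. Differentiating $t\rho=-\log(1-\rho)$ gives $\rho'(1-t(1-\rho))=\rho(1-\rho)$. So the right side has derivative $\rho'(1-t(1-\rho))+\frac12(1-\rho)^2=\rho(1-\rho)+\frac12(1-\rho)^2=\frac12(1-\rho^2)$, which is the derivative of the left side; for $0\le t\le1$ both sides are $\frac12t$.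

**Lemma 11.** For $F\in\mathcal F$ and all $t$,
$$\int_{-\infty}^tQ_t(s)^2\,ds\le Q_t(t)=F(t)-MF(t),\tag{14}$$
$$MF(t)\le\tfrac12\int_{-\infty}^t\big(F^2-(MF)^2\big)\,ds\le\tfrac12\big(F(t)+MF(t)\big).\tag{15}$$

*Proof.* The purpose is to show that few edges lie outside the giant. Let $t=t(a)>\sigma_F$ and $\kappa(x,y)=(t-x\vee y)_+$. From $\Psi=1-\mathcal V(q\Psi)$ on $(-\infty,t]$ and (5), for $x\le t$
$$\Psi(x)=\Psi(t)+\int_x^t\int_{y\le s}q\Psi\,dF\,ds=\Psi(t)+\int\kappa(x,y)q(y)\Psi(y)\,dF(y)\ge\int\kappa(x,y)q(y)\Psi(y)\,dF(y),$$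
and $\Psi\ge\Psi(t)>0$. Expand the square of $Q_t$, use $1\le\frac12\big(\frac{\Psi(y)}{\Psi(x)}+\frac{\Psi(x)}{\Psi(y)}\big)$ and the symmetry of $\kappa$:
$$\int_{-\infty}^tQ_t^2\,ds=\iint\kappa(x,y)q(x)q(y)\,dF(x)\,dF(y)\le\int_{x\le t}\frac{\int\kappa(x,y)q(y)\Psi(y)\,dF(y)}{\Psi(x)}\,q(x)\,dF(x)\le\int_{x\le t}q\,dF=Q_t(t).$$
By (10), $Q_t(t)=F(t)-MF(t)$. For $t<\sigma_F$ the same argument works with $q=1$ and with $h$ in place of $\Psi$, as $h=1-\mathcal Vh$ and $h>0$ on $(-\infty,t]$. For $t=\sigma_F$ the claim $\int_{-\infty}^tF^2\le F(t)$ follows by continuity. Now (15) follows from (13) and (14). $\square$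

**Lemma 12.** If $F\in\mathcal P$, then $MF\in\mathcal P$ and
$$\int_{-\infty}^\infty\big(F^2-(MF)^2\big)\,ds=2.\tag{16}$$

*Proof.* Since $\Phi_a\ge a-J$ on $(-\infty,t(a)]$, we have $MF(t(a))\ge(1-e^{-(a-J(x))})F(x)$ once $t(a)\ge x$ and $a>J(x)$. Let $a\to\infty$, then $x\to\infty$: $MF(\infty)=1$. Let $t\to\infty$ in (15): both outer terms tend to $1$. $\square$

**Lemma 13 (contraction).** Let $F,G\in\mathcal P$, $F^2-G^2\in L^1$, $H=F\vee G$. Then $H\in\mathcal P$, $(MF)^2-(MG)^2\in L^1$ and
$$\int|F^2-G^2|-\int|(MF)^2-(MG)^2|=2\int\big[(MH)^2-(MF\vee MG)^2\big]\ge0.\tag{17}$$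

*Proof.* $H\in\mathcal P$ because $J_H\le J_F+J_G$, and $H^2-F^2=(G^2-F^2)_+\in L^1$. In
$$(MH)^2-(MF)^2=(H^2-F^2)-\big(H^2-(MH)^2\big)+\big(F^2-(MF)^2\big)$$
every bracket is integrable, and by (16) for $H$ and $F$ the integral is $\int(H^2-F^2)-2+2=\int(H^2-F^2)$. Similarly for $G$. Adding the two and using $|F^2-G^2|=2H^2-F^2-G^2$,
$$\int|F^2-G^2|=\int\big[2(MH)^2-(MF)^2-(MG)^2\big].$$
Also $(MF)^2-(MG)^2$ is a difference of integrable functions, and $|(MF)^2-(MG)^2|=2(MF\vee MG)^2-(MF)^2-(MG)^2$. Subtract to get the equality in (17). The integrand on the right is nonnegative by Lemma 8. $\square$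

The exact formula for the loss in (17), and not only the inequality, will be used: when nothing is lost, $M$ must commute with the maximum of $F$ and $G$, and Lemma 9 then says that $F$ and $G$ are ordered.

## 8. Continuity of $\sigma_F$ and of $M$

**Lemma 14.** If $F^{(n)},F\in\mathcal F$ and $\int_{-\infty}^x|F^{(n)}-F|\to0$ for every $x$, then $\sigma_{F^{(n)}}\to\sigma_F$.

*Proof.* Write $\mathcal V_n,h_n,J_n$ for the objects of $F^{(n)}$. From $h_n=1-\mathcal V_nh_n$ and $h=1-\mathcal Vh$,
$$h_n-h=-\mathcal V_n(h_n-h)+(\mathcal V-\mathcal V_n)h .$$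
We bound the last term by integration by parts. For $y<0$, $\frac{|y|}2F(y)\le\int_y^{y/2}F\to0$ as $y\to-\infty$, and likewise for $F^{(n)}$, so there is no boundary term at $-\infty$; at $y=x$ the factor $x-y$ vanishes. Thus
$$(\mathcal V-\mathcal V_n)h(x)=\int_{y\le x}(x-y)h(y)\,d(F-F^{(n)})(y)=-\int_{-\infty}^x(F-F^{(n)})(y)\,\partial_y[(x-y)h(y)]\,dy .$$
Since $|h|\le e^J$, $|h'|\le Fe^J$ and $(x-y)F(y)\le\int_y^xF\le J(x)$, we have $|\partial_y[(x-y)h(y)]|\le(1+J(x))e^{J(x)}$. So $|(\mathcal V-\mathcal V_n)h(x)|\le(1+J(x))e^{J(x)}\int_{-\infty}^x|F-F^{(n)}|$, which is nondecreasing in $x$. Gronwall for $\mathcal V_n$, together with $J_n(x)\to J(x)$, gives $h_n\to h$ locally uniformly. For small $\varepsilon>0$, $h\ge h(\sigma_F-\varepsilon)>0$ on $(-\infty,\sigma_F-\varepsilon]$ and $h(\sigma_F+\varepsilon)<0$. So the first zero of $h_n$ is within $\varepsilon$ of $\sigma_F$ for large $n$. $\square$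

**Lemma 15.** If $F^{(n)},F\in\mathcal F$ and $F^{(n)}\to F$ pointwise, then $MF^{(n)}\to MF$ pointwise.

*Proof.* Fix $t$.

**Step 1: subsequential limits lie in $\{0,MF(t)\}$.** Let $\Phi_n$ be the maximal solution of (4) for $F^{(n)}$ and $g_n(s)=\int_{y\le s}(1-e^{-\Phi_n})\,dF^{(n)}$ for $s\le t$. The $g_n$ are nondecreasing, $g_n\le F^{(n)}\le1$, $\Phi_n=\int_\cdot^tg_n$, $g_n(t)=MF^{(n)}(t)$. By Helly's selection theorem every subsequence has a further subsequence along which $g_n\to g$ pointwise on $(-\infty,t]$. Then $\Phi_n\to\Phi:=\int_\cdot^tg$ uniformly on compact subsets of $(-\infty,t]$. In the integral defining $g_n(s)$, the part $y\le-A$ is at most $F^{(n)}(-A)\to F(-A)$, which is small for large $A$. On $(-A,s]$ we may replace $\Phi_n$ by $\Phi$ with error at most $\sup_{[-A,t]}|\Phi_n-\Phi|\to0$, and then $dF^{(n)}$ by $dF$ in the limit, because $1-e^{-\Phi}$ is continuous and the distribution functions converge pointwise, including at the end points, to a continuous one. Hence $g(s)=\int_{y\le s}(1-e^{-\Phi})\,dF$.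 So $\Phi$, extended by $0$, solves (4) for $F$ (it is finite since $g\le F$), and by Lemma 5 $\lim MF^{(n)}(t)=g(t)\in\{0,MF(t)\}$. In particular $\limsup MF^{(n)}(t)\le MF(t)$.

**Step 2: the value $0$ is excluded if $t>\sigma_F$.** For $t\le\sigma_F$ Step 1 suffices. Let $t>\sigma_F$ and $F_\varepsilon=(F-\varepsilon)_+\in\mathcal F$ for $0<\varepsilon<\sup F$. Since $|F_\varepsilon-F|\le\min(F,\varepsilon)$, dominated convergence and Lemma 14 give $\sigma_{F_\varepsilon}\to\sigma_F$ as $\varepsilon\to0$, so $MF_{\varepsilon_0}(t)>0$ for some $\varepsilon_0$. By Lemma 8, $MF_\varepsilon(t)\ge MF_{\varepsilon_0}(t)>0$ for $\varepsilon\le\varepsilon_0$. Step 1 applied to $F_\varepsilon\to F$ leaves only one possible limit: $MF_\varepsilon(t)\to MF(t)$. Next, the functions are monotone and nonnegative, and $F$ is continuous with $F(-\infty)=0$, so $F^{(n)}\to F$ uniformly on $(-\infty,t]$. Hence $F^{(n)}\ge F_\varepsilon$ on $(-\infty,t]$ for large $n$, and $\liminf MF^{(n)}(t)\ge MF_\varepsilon(t)$ by Lemma 8. Let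 $\varepsilon\to0$. $\square$

## 9. The recursion $\rho_{k+1}=M\rho_k$

This recursion is also in Janson–Sorkin, "Successive minimum spanning trees"; here is a proof. It rests on results of Bollobás, Janson and Riordan (*The phase transition in inhomogeneous random graphs*, Random Structures Algorithms 31 (2007)), in the following case of finitely many types. Let $S$ be finite and $\kappa:S\times S\to(0,\infty)$ symmetric. Let some vertices of $[n]$ have types in $S$, with $n(\mu_s+o_p(1))$ vertices of type $s$ and $\sum_s\mu_s>0$; the other vertices are isolated. Given the types, let edges between vertices of types $s,s'$ be present independently with probability $1-e^{-\kappa(s,s')/n}$. Then $C_1/n\to\rho(\kappa)$ in probability, and for each $K\ge1$ the number $N_{>K}$ of vertices in components with more than $K$ vertices satisfies $N_{>K}/n\to\rho_{>K}(\kappa)$ in probability. Moreover $\rho_{>K}(\kappa)\downarrow\rho(\kappa)$ as $K\to\infty$, and $\rho(\kappa)=\sum_s\mu_s\rho_s$ for the maximal solution of $\rho_s=1-\exp(-\sum_{s'}\kappa(s,s')\mu_{s'}\rho_{s'})$.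 If $\sum_s\mu_s=0$ the same holds trivially with all limits $0$.

**Proposition 16.** For every $k\ge1$: $\rho_k\in\mathcal P$; for fixed $t$, $C_1(F_k(t))/n\to\rho_k(t)$ and $C_2(F_k(t))/n\to0$ in probability; and $\rho_k=M\rho_{k-1}$ if $k\ge2$. Consequently $\sigma_{k+1}=\sigma_{\rho_k}$ for $k\ge1$.

*Proof.* We use induction on $k$. The case $k=1$ is the Erdős–Rényi theorem of Section 3. Assume the claim for $k$, put $F=\rho_k$, fix $t>0$, and use the construction of Lemma 2.

**Step 1: sandwiching the offered graph.** The purpose is to replace (3) by kernels with finitely many types. Let $\delta=t/L$ with $L$ a positive integer and $t_i=i\delta$. If $\rho_k(t_i)>0$ let $\mathcal L_i$ be a largest component of $F_k(t_i)$; otherwise $\mathcal L_i=\emptyset$. So $|\mathcal L_i|/n=\rho_k(t_i)+o_p(1)$, and $\mathcal L_0=\emptyset$. With high probability $\mathcal L_i\subseteq\mathcal L_{i+1}$ for all $i$: if $\mathcal L_i\ne\emptyset$, the component of $F_k(t_{i+1})$ containing $\mathcal L_i$ has at least $\rho_k(t_i)n/2>C_2(F_k(t_{i+1}))$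 vertices with high probability, so it is the largest. Since $u\sim_sv$ is monotone in $s$,
$$\lambda^-_{uv}:=\frac1n\sum_{i<L}\delta\,\mathbf 1[u,v\in\mathcal L_i]\le\lambda_{uv}\le\lambda^+_{uv}+\lambda'_{uv},\qquad\lambda^+_{uv}:=\frac1n\sum_{i<L}\delta\,\mathbf 1[u,v\in\mathcal L_{i+1}],\tag{18}$$
where $\lambda'_{uv}=\frac1n\sum_{i<L}\delta\,\mathbf 1[u\sim_{t_{i+1}}v,\ \{u,v\}\not\subseteq\mathcal L_{i+1}]$. Summed over pairs, the total mass of $\lambda'$ is at most
$$\frac t2\max_i\max\{|C|:C\ne\mathcal L_{i+1}\text{ a component of }F_k(t_{i+1})\},$$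
because $\sum_C\frac12|C|^2\le\frac n2\max|C|$. This is $o_p(n)$: the relevant maximum is at most $C_2$ if $\rho_k(t_{i+1})>0$, and equals $C_1=o_p(n)$ if $\rho_k(t_{i+1})=0$. Hence we can couple $G^-\subseteq G_{k+1}(t)\subseteq G^+\cup G'$, where given $N$ the graphs $G^\pm,G'$ have independent Poisson multiplicities with means $\lambda^\pm,\lambda'$, and the number of edges satisfies $e(G')=o_p(n)$.

**Step 2: types and limiting densities.** For $G^-$ give $u$ the type $t_i$, where $i<L$ is minimal with $u\in\mathcal L_i$. For $G^+$ give $u$ the type $t_{j-1}$, where $1\le j\le L$ is minimal with $u\in\mathcal L_j$. Vertices without type are isolated in the graph in question. When the $\mathcal L_i$ are nested, the number of $i<L$ with $u,v\in\mathcal L_i$ is $L-\max(i_u,i_v)$, and the number with $u,v\in\mathcal L_{i+1}$ is $L-\max(j_u-1,j_v-1)$. So in both graphs $\lambda^\pm_{uv}=\frac1n(t-x\vee y)$ for $u,v$ of types $x,y$; all types are $<t$, so the kernel is positive. The limiting type distribution functions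 are
$$F^-(s)=F(t_i),\qquad F^+(s)=F(t_{i+1})\qquad\text{for }s\in[t_i,t_{i+1}),\ i<L,$$
both $0$ for $s<0$, and constant from $t_{L-1}$ on. They are in $\mathcal F_0$, and for $s\le t$ we have $F^-(s)\ge F(s-\delta)$ and $F^+(s)\le F(s+\delta)$. Putting $\rho_s=1-e^{-\Phi(s)}$ turns the finite system above into (4), so the giants of $G^\pm$ have limiting densities $\vartheta_{F^\pm}(t)$. By Lemmas 8 and 6, $\vartheta_{F^-}(t)\ge MF(t-\delta)$ and $\vartheta_{F^+}(t)\le MF(t+\delta)$.

**Step 3: conclusion.** From $G^-\subseteq G_{k+1}(t)$ we get $C_1(G_{k+1}(t))\ge(MF(t-\delta)-o_p(1))n$. For the upper bound, $C_1+C_2$ of a subgraph is at most that of the larger graph, since the two largest components of the subgraph lie in one or two components of the larger graph. The two largest components of $G^+\cup G'$ consist of at most $e(G')+2$ components of $G^+$, since each edge of $G'$ merges at most two. Those with more than $K$ vertices contribute at most $N_{>K}(G^+)$, so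
$$C_1(G_{k+1}(t))+C_2(G_{k+1}(t))\le N_{>K}(G^+)+(e(G')+2)K.\tag{19}$$
Let $n\to\infty$, then $K\to\infty$, then $\delta\to0$. Since $MF$ is continuous, $C_1/n\to MF(t)$ and $C_2/n\to0$ in probability. The components of $G_{k+1}(t)$ are those of $F_{k+1}(t)$, so $\rho_{k+1}(t)=MF(t)$. For $t\le0$ both sides vanish. Finally $MF\in\mathcal P$ by Lemma 12.

By Lemma 7, $\rho_{k+1}=M\rho_k$ is zero exactly on $(-\infty,\sigma_{\rho_k}]$, so $\sigma_{k+1}=\sigma_{\rho_k}$. $\square$

## 10. The frame moving at speed 2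

Put $V_k(x):=\rho_k(2k+x)$ and $TF:=(MF)(\cdot+2)$. Then $V_k=TV_{k-1}$ for $k\ge2$, by Lemma 6. The operator $T$ is monotone, commutes with translations, is continuous as in Lemma 15, and satisfies Lemma 9 up to a shift as well as (17) with $T$ in place of $M$. For any $G\in\mathcal P$ and $c\in\mathbb R$ we have $\int(G(x+c)^2-G(x)^2)\,dx=c$ (Tonelli). With $G=MF$, $c=2$ and (16), for $F\in\mathcal P$,
$$\int\big(F^2-(TF)^2\big)=0,\qquad\int\big|F^2-(TF)^2\big|\le4.\tag{20}$$
Equation (2) is now proved: it is (1) for $k=1$, and $\int(\rho_{k-1}^2-\rho_k^2)=2$ by (16). Substituting $t=2k+x$, and noting $V_k(x)=0$ for $x\le-2k$, (2) becomes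
$$\int_{-\infty}^0V_k^2\,dx=\int_0^\infty(1-V_k^2)\,dx.\tag{21}$$

**Theorem B.** Let $TF=(MF)(\cdot+2)$.
(i) There is $W\in\mathcal P$ with $MW=W(\cdot-2)$, $\int(W^2-\mathbf 1_{x>0})\,dx=0$ and $e_*=\sup\{x:W(x)=0\}$, where $e_*$ is the constant of Theorem A, such that $\rho_k(2k+x)\to W(x)$ uniformly in $x\in\mathbb R$.
(ii) If $F\in\mathcal P$ and $MF=F(\cdot-c)$ for some $c\in\mathbb R$, then $c=2$ and $F$ is a translate of $W$.
(iii) If $F\in\mathcal P$ and $F^2-W^2\in L^1$, then $\|(T^kF)^2-W(\cdot-c)^2\|_{L^1}\to0$ with $c=\int(W^2-F^2)$.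
(iv) $\gamma_k:=\frac12\int_0^\infty t\,(\rho_{k-1}^2-\rho_k^2)\,dt$ satisfies $\gamma_k=2k-1+o(1)$.

Theorem A and part (i) are proved in Sections 11–13; parts (ii)–(iv), which Theorem A does not use, in Section 14.

## 11. A first-moment identity bounds the average width

We must exclude that the profiles flatten out. Measure width by $w_k=\int\rho_k(1-\rho_k)\,dt$, which is at most $\int_0^\infty(1-\rho_k^2)=2k$. For example, $\int_0^\infty(1-\rho_1)\,dt=1+[t(1-\rho_1)]_1^\infty+\int_0^1\frac{-\log(1-\rho)}{\rho}\,d\rho=\frac{\pi^2}6$, so $w_1=2-\frac{\pi^2}6$. The trivial bound $2k$ is useless; the following argument shows that $w_k$ is at most about $1$ on average. It weights the edge count by time.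

Let $B_k=\frac12\int_0^\infty s\,(1-\rho_k(s)^2)\,ds$, and for $k\ge2$ let
$$r_k(t)=\tfrac12\int_{-\infty}^t(\rho_{k-1}^2-\rho_k^2)\,ds-\rho_k(t),\qquad R_k=\int r_k(t)\,dt .$$
By (15) with $F=\rho_{k-1}$, $0\le r_k\le\frac12(\rho_{k-1}-\rho_k)$; so $0\le R_k<\infty$.

**Proposition 17.** All $B_k$ are finite, and for $k\ge2$
$$B_k-B_{k-1}=2k-w_k-R_k.\tag{22}$$
Moreover
$$\sum_{j=2}^k(w_j+R_j)\le k+O(1),\tag{23}$$
and there is an infinite set $\mathcal I$ of integers $k$ with $w_{k-1}+w_k\le3$. If $w_k\le3$, then $V_k(-12)\le\frac12\le V_k(3)$.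

*Proof.* **Step 1: the identity.** Since $\rho_{k-1}\ge\rho_k$ (as $MF\le F$), Tonelli and (16) give
$$\tfrac12\int_0^\infty s(\rho_{k-1}^2-\rho_k^2)\,ds=\int_0^\infty\tfrac12\int_t^\infty(\rho_{k-1}^2-\rho_k^2)\,ds\,dt=\int_0^\infty(1-\rho_k-r_k)\,dt=2k-w_k-R_k,$$
because $\int_0^\infty(1-\rho_k)=\int_0^\infty(1-\rho_k^2)-w_k=2k-w_k$. The left side is $B_k-B_{k-1}$ as soon as $B_{k-1}<\infty$; and $B_1<\infty$ because $1-\rho_1=e^{-t\rho_1}$. So all $B_k$ are finite and (22) holds.

**Step 2: a lower bound for $B_k$.** Let $u=1-\rho_k^2$, so $0\le u\le1$ and $\int_0^\infty u=2k$. Then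
$$\int_0^\infty su\,ds-\int_0^{2k}s\,ds=\int_{2k}^\infty su\,ds-\int_0^{2k}s(1-u)\,ds\ge2k\Big(\int_{2k}^\infty u\,ds-\int_0^{2k}(1-u)\,ds\Big)=0,$$
so $B_k\ge\frac12\int_0^{2k}s\,ds=k^2$.

**Step 3: summation.** Summing (22) over $2\le j\le k$,
$$\sum_{j=2}^k(w_j+R_j)=B_1+(k^2+k-2)-B_k\le B_1+k-2,$$
which is (23): the leading terms $k^2$ cancel. If $w_{k-1}+w_k>3$ for all large $k$, then summing over disjoint pairs gives $\sum_{j\le k}w_j\ge\frac32k-O(1)$, contradicting (23). So $\mathcal I$ is infinite.

**Step 4: location of the median.** Let $w_k\le3$ and $\rho_k(m)=\frac12$. To the left of $m$ we have $1-\rho_k\ge\frac12$, so $\int_{-\infty}^m\rho_k^2\le\frac12\int_{-\infty}^m\rho_k\le w_k$. To the right, $\rho_k\ge\frac12$, so $\int_m^\infty(1-\rho_k^2)\le2\int_m^\infty(1-\rho_k)\le4w_k$. By (2), $2k=m-\int_{-\infty}^m\rho_k^2+\int_m^\infty(1-\rho_k^2)$. Hence $m-2k\in[-12,3]$, and $V_k(m-2k)=\frac12$. $\square$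

## 12. A travelling wave of speed 2

**Proposition 18.** There is $W\in\mathcal P$ with
$$TW=W,\quad\text{i.e. }MW=W(\cdot-2),\qquad\int W(1-W)<\infty,\tag{24}$$
and $V_k\to W$ pointwise along a subsequence.

*Proof.* **Step 1: limits of consecutive profiles.** By Lemma 7, $V_k$ is $2$-Lipschitz for $k\ge2$. By Arzelà–Ascoli choose a subsequence of $\mathcal I$ along which $V_k\to U$ and $V_{k-1}\to V$ uniformly on compact sets. Since $\int V_k(1-V_k)=w_k\le3$, Fatou gives $\int U(1-U)\le3$, and likewise for $V$; by Proposition 17, applied to both $k$ and $k-1$, $U(-12)\le\frac12\le U(3)$ and likewise for $V$. As $U$ is nondecreasing and $U(1-U)$ is integrable, $U(\pm\infty)\in\{0,1\}$, hence $U(-\infty)=0$ and $U(\infty)=1$. On $(-\infty,-12]$ we have $U\le2U(1-U)$, so $J_U$ is finite. Thus $U\in\mathcal P$, and likewise $V\in\mathcal P$. By Lemma 15, $U=TV$.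

At this point compactness alone stops: nothing so far says that $U=V$.

**Step 2: the contraction loses nothing in the limit.** Let $d_k=\int|V_k^2-V_{k-1}^2|$. By (20), $d_2\le4$. By (17) with $H_k=V_k\vee V_{k-1}$,
$$d_k-d_{k+1}=2\int\big[(TH_k)^2-(TV_k\vee TV_{k-1})^2\big]\ge0 .$$
So $d_k$ decreases to a limit and these integrals tend to $0$. Along the subsequence, $H_k\to H:=U\vee V\in\mathcal P$. By Lemma 15 the integrands converge pointwise, and by Fatou $\int[(TH)^2-(TU\vee TV)^2]=0$. The integrand is nonnegative and continuous, so $TH=TU\vee TV$.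

**Step 3: $U$ and $V$ are ordered, hence equal.** If $H\ne U$ and $H\ne V$, then Lemma 9 gives $TH>TU$ and $TH>TV$ at all large arguments, a contradiction. So $U\le V$ or $V\le U$. By (20), $\int(V^2-U^2)=\int(V^2-(TV)^2)=0$, whence $U=V$ by continuity. Put $W=U$. $\square$

**The left edge.** Since $W(x)=MW(x+2)$, Lemma 7 shows that $W(x)=0$ if and only if $x\le\sigma_W-2$. So
$$e_*:=\sup\{x:W(x)=0\}=\sigma_W-2$$
is finite.

## 13. Barriers, convergence, and the proofs of Theorems A and B(i)

We know convergence along a subsequence. By (17) the distance $\int|V_k^2-W^2|$ is nonincreasing, so we are done once it is finite and tends to $0$ along the subsequence. For this we need an integrable bound valid for all $k$.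

**Step 1: a lower barrier.** Let $U_0(x)=W(x+e_*)$. Then $U_0=0$ on $(-\infty,0]$, $U_0>0$ on $(0,\infty)$, $TU_0=U_0$. We claim $MU_0\le\rho_1$. Let $\rho:=MU_0(t)>0$; then $t>0$ since $MU_0\le U_0$. By Lemma 5 the maximal solution is $\Phi=\int_\cdot^tg$ with $g$ nondecreasing, $g(t)=\rho$, and $g=0$ on $(-\infty,0]$ since $g\le U_0$. So $\Phi\le\Phi(0)\le t\rho$, whence $\rho=\int_{y\le t}(1-e^{-\Phi})\,dU_0\le1-e^{-t\rho}$. As $\rho_1(t)$ is the largest root of $1-e^{-tr}-r$, and this function is negative at $r=1$ and beyond, it is negative for all $r>\rho_1(t)$. Hence $\rho\le\rho_1(t)$.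

Therefore $V_1(x)=\rho_1(x+2)\ge(MU_0)(x+2)=U_0(x)$, and monotonicity of $T$ yields
$$V_k\ge U_0\quad(k\ge1),\qquad c_0:=\int_0^\infty(1-U_0^2)\,dx<\infty.\tag{25}$$
The finiteness holds because $1-W^2\le4W(1-W)$ where $W\ge\frac12$, and $\{x>0:U_0(x)<\frac12\}$ is bounded.

**Step 2: an upper barrier on the left.** By (21) and (25), $\int_{-\infty}^0V_k^2\le c_0$, so $A\,V_k(-A)^2\le c_0$, i.e. $V_k(-A)\le\sqrt{c_0/A}$ for $A>0$. By (15), $V_k(x)\le\frac12\int_{-\infty}^{x+2}V_{k-1}^2$ for $k\ge2$. Since this bound is quadratic in $V_{k-1}$, it reproduces a small exponential tail. Let $\eta=4e^{-4}$ (here $e$ is the base of natural logarithms) and choose $A\ge1$ with $\sqrt{c_0/A}\le\eta e^{-2}$. We claim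
$$V_k(x)\le\eta\,e^{x+A}\qquad(k\ge1,\ x\le-A).\tag{26}$$
For $k=1$, $V_1=0$ on $(-\infty,-1]$. Let $k\ge2$ and assume (26) for $k-1$. If $-A-2\le x\le-A$, then $V_k(x)\le V_k(-A)\le\eta e^{-2}\le\eta e^{x+A}$. If $x\le-A-2$, then $x+2\le-A$ and
$$V_k(x)\le\tfrac12\int_{-\infty}^{x+2}\eta^2e^{2(y+A)}\,dy=\eta e^{x+A}\cdot\tfrac14\eta e^{4}\,e^{x+A}=\eta e^{x+A}\,e^{x+A}\le\eta e^{x+A}.$$

So for all $k$ we have $|V_k^2-\mathbf 1_{x>0}|\le b(x)$ with $b$ integrable: $b=1-U_0^2$ for $x>0$, $b=1$ on $[-A,0]$, $b=\eta^2e^{2(x+A)}$ for $x<-A$. The same bounds hold for $W$, a pointwise limit of $V_k$'s.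

**Step 3: convergence of the whole sequence.** Let $D_k=\int|V_k^2-W^2|\le2\int b<\infty$. Since $V_{k+1}=TV_k$ and $W=TW$, (17) shows that $D_k$ is nonincreasing. Along the subsequence of Proposition 18, $D_k\to0$ by dominated convergence. Hence $D_k\to0$ along the full sequence. Since the $V_k$ are monotone and $W$ is continuous, $V_k\to W$ pointwise: if $V_k(x_0)\ge W(x_0)+\varepsilon$ for infinitely many $k$, then $V_k\ge W+\varepsilon/2$ on a fixed interval to the right of $x_0$ for these $k$, which contradicts $D_k\to0$; similarly on the other side. By Pólya's theorem (pointwise convergence of distribution functions to a continuous one is uniform), $V_k\to W$ uniformly on $\mathbb R$. By (21) and dominated convergence, $\int(W^2-\mathbf 1_{x>0})\,dx=\lim\int(V_k^2-\mathbf 1_{x>0})\,dx=0$.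

If $e_*\ge0$, then $W=0$ on $(-\infty,0]$, so the last identity gives $\int_0^\infty(1-W^2)=0$ and $W=1$ on $(0,\infty)$, contradicting continuity. So $e_*<0$. Together with (24) this proves Theorem B(i), with $e_*=\sup\{x:W(x)=0\}$; that this is the constant in Theorem A is the next step.

**Step 4: the thresholds.** For each $x$, the functions $V_k$ on $(-\infty,x]$ are bounded by $1$ on $[-A,\infty)$ and by (26) to the left of $-A$; so $\int_{-\infty}^x|V_k-W|\to0$ by dominated convergence. Lemma 14 gives $\sigma_{V_k}\to\sigma_W=e_*+2$. Since $V_k=\rho_k(\cdot+2k)$, Lemma 6 and Proposition 16 give $\sigma_{V_k}=\sigma_{\rho_k}-2k=\sigma_{k+1}-2k$. Thus $\sigma_{k+1}-2(k+1)\to e_*$, and consequently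
$$\sigma_k-\sigma_{k-1}\longrightarrow2 .$$
This proves Theorem A. $\blacksquare$

(The barrier (25) also shows again that $\sigma_k\le2k$ for all $k$, since $V_k>0$ on $(0,\infty)$.)

## 14. Uniqueness of the wave, stability, and $\gamma_k=2k-1+o(1)$

For $b\in\mathbb R$ write $W_b=W(\cdot-b)$. We have $TW_b=W_b$ and $\int(W^2-W_b^2)=b$.

**Proof of Theorem B(ii).** Let $F\in\mathcal P$ and $MF=F(\cdot-c)$. By (16), $2=\int(F^2-F(\cdot-c)^2)=c$. So $TF=F$. Fix $b$ and let $H=F\vee W_b\in\mathcal P$. Then $TH\ge TF\vee TW_b=H$, and $\int(H^2-(TH)^2)=0$ by (20). By continuity $TH=H=TF\vee TW_b$. As in Step 3 of Proposition 18, Lemma 9 forces $F\le W_b$ or $W_b\le F$. So the sets $\{b:W_b\le F\}$ and $\{b:W_b\ge F\}$ cover $\mathbb R$; they are closed since $W$ is continuous. Neither is all of $\mathbb R$: letting $b\to-\infty$ in the first would give $F\equiv1$, and letting $b\to+\infty$ in the second would give $F\equiv0$. So both are nonempty, and since $\mathbb R$ is connected they intersect: $F=W_b$ for some $b$.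 $\square$

**Proof of Theorem B(iii).** **Step 1: profiles between two waves.** Suppose first $W_b\le F\le W_{-b}$ for some $b>0$. Then all $T^kF$ satisfy the same bounds, and they are $2$-Lipschitz for $k\ge1$. So along a subsequence $T^kF\to F^*$ pointwise, $W_b\le F^*\le W_{-b}$, hence $F^*\in\mathcal P$. Along it $\|(T^kF)^2-(F^*)^2\|_{L^1}\to0$, with domination by $W_{-b}^2-W_b^2\in L^1$. For each $b'\in\mathbb R$ the integral $\int|(T^kF)^2-W_{b'}^2|$ is finite and, by (17), nonincreasing in $k$, so its decrements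
$$2\int\Big[\big(T(T^kF\vee W_{b'})\big)^2-\big(T^{k+1}F\vee TW_{b'}\big)^2\Big]$$
tend to $0$. By Lemma 15 and Fatou along the subsequence, $T(F^*\vee W_{b'})=TF^*\vee TW_{b'}$, and by Lemma 9 $F^*$ and $W_{b'}$ are ordered. This holds for every $b'$, so the connectedness argument of part (ii) gives $F^*=W_c$ for some $c$. By (20), $\int((T^kF)^2-W^2)$ does not depend on $k$, so passing to the limit $c=\int(W^2-W_c^2)=\int(W^2-F^2)$. Finally $\|(T^kF)^2-W_c^2\|_{L^1}$ is nonincreasing and tends to $0$ along a subsequence, so it tends to $0$.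

**Step 2: the general case by truncation.** Let $F_{[b]}=\max(W_b,\min(F,W_{-b}))\in\mathcal P$ for $b>0$. It lies between $W_b$ and $W_{-b}$. Since $W_b\le W\le W_{-b}$, it lies between $F$ and $W$ pointwise. As $b\to\infty$, $F_{[b]}\to F$ pointwise, so $\varepsilon_b:=\|F_{[b]}^2-F^2\|_{L^1}\to0$, with domination by $|F^2-W^2|$. With $c_b=\int(W^2-F_{[b]}^2)$ we have $\|W_{c_b}^2-W_c^2\|_{L^1}=|c_b-c|\le\varepsilon_b$. By contraction,
$$\|(T^kF)^2-W_c^2\|_{L^1}\le\varepsilon_b+\|(T^kF_{[b]})^2-W_{c_b}^2\|_{L^1}+\varepsilon_b .$$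
Let $k\to\infty$, using Step 1, then $b\to\infty$. $\square$

**Proof of Theorem B(iv).** By (22), $\gamma_k=B_k-B_{k-1}=2k-w_k-R_k$ for $k\ge2$. By the bounds of Section 13 and dominated convergence, $w_k=\int V_k(1-V_k)\to\int W(1-W)$. Next, substituting $t=2k+x$ in the definition of $r_k$,
$$r_k(2k+x)=\tfrac12\int_{-\infty}^{x+2}V_{k-1}^2-\tfrac12\int_{-\infty}^xV_k^2-V_k(x)\longrightarrow\tfrac12\int_x^{x+2}W^2-W(x),$$
with $0\le r_k(2k+x)\le\frac12(V_{k-1}(x+2)-V_k(x))$. The upper bound is at most $\frac12(1-U_0(x))$ for $x>0$ and at most $\frac12V_{k-1}(x+2)$ for $x\le0$; by (25) and (26) it is dominated by an integrable function independent of $k$. Hence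
$$2k-\gamma_k=w_k+R_k\to\int\Big[W-W^2+\tfrac12\int_x^{x+2}W^2-W\Big]dx=\tfrac12\int_0^2\!\int\big(W(x+s)^2-W(x)^2\big)\,dx\,ds=\tfrac12\int_0^2s\,ds=1,$$
that is, $\gamma_k=2k-1+o(1)$. $\blacksquare$
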